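# Leading coefficients of the skein polynomial on closed braids

## A guess about few strings, and the braids small enough to check

Here is a guess that one might make at once: *a link that closes up from a braid on few strings has little freedom, so the leading coefficient of its skein polynomial can take only finitely many values once the number of strings is fixed.* Let us make this precise and test it.

**Definition (skein polynomial).** For an oriented link $L$, $P(L)=P(v,z)\in\mathbb Z[v^{\pm1},z^{\pm1}]$ is the invariant with $P(\text{unknot})=1$ and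
$$v^{-1}P(L_+)-vP(L_-)=zP(L_0).$$
Write $\max\mathrm{cf}_zP$ for the leading coefficient of $P$ viewed as a polynomial in $z$. It is a Laurent polynomial in $v$. Two such coefficients count as the same value if they differ by a unit $\pm v^k$, $k\in\mathbb Z$.

Every link is the closure $\hat\beta$ of a braid $\beta\in B_n$ for some $n$, and its braid index is the least such $n$. If $L=\hat\beta$ with $\beta\in B_n$, then $L$ is also the closure of $\beta\sigma_n\in B_{n+1}$ (stabilization). So the links that are closed $n$-braids are exactly those of braid index at most $n$.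

It is convenient to correct $P$ by a power of $v$. Let $e(\beta)$ be the exponent sum of $\beta\in B_n$, and put
$$F_n(\beta)=v^{-e(\beta)}P(\hat\beta).$$
If $\beta'\beta''$ has exponent sum $e_0$, then $\beta'\sigma_i^{\pm1}\beta''$ has exponent sum $e_0\pm1$, so the skein relation divided by $v^{e_0}$ reads
$$F_n(\beta'\sigma_i\beta'')-F_n(\beta'\sigma_i^{-1}\beta'')=zF_n(\beta'\beta'').$$
Let $D=(v^{-1}-v)/z$. Adding a separate unknotted circle multiplies $P$ by $D$: apply the skein relation to a positive and a negative kink, where $L_+=L_-=L$ as links and $L_0$ is $L$ with a split circle. Hence for $\beta\in B_n$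
$$F_{n+1}(\beta)=D\,F_n(\beta),\qquad F_{n+1}(\beta\sigma_n^{\pm1})=v^{\mp1}F_n(\beta),\qquad F_1=1. \tag{1}$$

*One string.* The only closure is the unknot, and the only value is $1$.

*Two strings.* The skein relation says that, inside $F_2$, we may use $\sigma_1^2=1+z\sigma_1$. So for $c\ge1$ we may replace $\sigma_1^c$ by $b_{c-1}+b_c\sigma_1$, where $b_0=0$, $b_1=1$, $b_{c+1}=zb_c+b_{c-1}$. For $c\ge1$, $b_c$ is a monic polynomial in $z$ of degree $c-1$. Thus
$$F_2(\sigma_1^c)=b_{c-1}D+b_cv^{-1}$$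
has leading coefficient $v^{-1}$, because the first summand has $z$-degree at most $c-3$. For instance $c=3$ gives $zD+(1+z^2)v^{-1}$, so the trefoil $\widehat{\sigma_1^3}$ has
$$P=v^3F_2(\sigma_1^3)=2v^2-v^4+z^2v^2. \tag{2}$$
For negative exponents use $\sigma_1^{-2}=1-z\sigma_1^{-1}$. The same computation with $z$ replaced by $-z$ in the $b_c$ gives leading coefficient $\pm v$. Finally $c=0$ gives $D$, with leading coefficient $v^{-1}-v$. So on two strings there are exactly two values, $1$ and $1-v^2$.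

*A 3-braid.* Take $\beta=\sigma_1\sigma_2^{-1}\sigma_1\sigma_2^{-1}$, whose closure is the figure-eight knot. Replace the last $\sigma_2^{-1}$ by $\sigma_2-z$. Since $\sigma_2^{-1}\sigma_1\sigma_2=\sigma_1\sigma_2\sigma_1^{-1}$, the first resulting braid $\sigma_1\sigma_2^{-1}\sigma_1\sigma_2$ is $\sigma_1^2\sigma_2\sigma_1^{-1}$, conjugate to $\sigma_1\sigma_2$, and contributes $v^{-2}$. The second is $\sigma_1\sigma_2^{-1}\sigma_1$, conjugate to $\sigma_1^2\sigma_2^{-1}$, with $F_3=vF_2(\sigma_1^2)=v(D+zv^{-1})$. Hence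
$$F_3(\beta)=v^{-2}-zvD-z^2=v^{-2}-1+v^2-z^2,$$
with value $1$ again.

The guess gains support from two known results:

* (a) for alternating links of any fixed braid index, only finitely many values of $\max\mathrm{cf}_zP$ occur;
* (b) for closed 3-braids, only finitely many values occur, including among non-alternating links.

There is one warning: (c) the analogous finiteness for the leading coefficient of the Alexander polynomial fails for non-alternating links, even among closed 3-braids. The question, from A. Stoimenow, "Properties of closed 3-braids", arXiv:math/0606435 (2006), is whether finiteness holds for closed $n$-braids for every $n\ge4$. It fails for every $n\ge4$.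

**Theorem 1.** For every integer $N\ge1$ there is a knot $K_N$, the closure of a 4-braid, with $\max\mathrm{cf}_zP(K_N)=\pm Nv^k$ for some $k\in\mathbb Z$. Hence for every $n\ge4$ the set of values of $\max\mathrm{cf}_zP$ on closed $n$-braids is infinite.

**Theorem 2.** Let $n\ge4$.

1. Every nonzero polynomial $a+bv^2$ ($a,b\in\mathbb Z$) is, up to units, a value of $\max\mathrm{cf}_zP$ on closed $n$-braids. In particular the monomial values, up to units, are exactly all $N\ge1$.
2. For all but finitely many $N$ there is a knot of braid index exactly $n$ with $\max\mathrm{cf}_zP=\pm Nv^k$ for some $k\in\mathbb Z$.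

Together with (b), and stabilization for $n\le 2$, Theorem 1 says that finiteness on closed $n$-braids holds if and only if $n\le3$.

## Degrees in $s$ and the Hecke algebra

The relation $\sigma_i-\sigma_i^{-1}=z$ becomes pleasant when the quadratic equation factors. Put
$$z=s-s^{-1},\qquad \delta=s+s^{-1}.$$

**Definition (degree and leading coefficient).** Embed $\mathbb Q(s)[v^{\pm1}]$ in $\mathbb Q((s^{-1}))[v^{\pm1}]$, and write a nonzero $g$ as $g=\sum_{i\le d}g_is^i$ with $g_i\in\mathbb Q[v^{\pm1}]$, $g_d\ne0$. Set $\deg g=d$ and $\mathrm{lc}\,g=g_d$. Write $O(s^m)$ for any element of degree at most $m$ (or $0$).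

For example, $\delta$ has degree $1$ and lc $1$; $1/(\delta^2-1)$ has degree $-2$ and lc $1$; $D$ has degree $-1$ and lc $v^{-1}-v$. In products, degrees add and leading coefficients multiply. Since $z$ has degree $1$ and lc $1$, for $P\in\mathbb Z[v^{\pm1},z^{\pm1}]$ we have
$$\mathrm{lc}\,P=\max\mathrm{cf}_zP .$$
So we may compute with $s$ throughout.

**Definition (Hecke algebra).** $H_n=\mathbb Q(s)[B_n]/(\sigma_i-\sigma_i^{-1}-z)$.

For example, $H_2$ has basis $1,\sigma_1$, with $(\sigma_1-s)(\sigma_1+s^{-1})=0$. The skein relation says that $F_n$, extended linearly, vanishes on the defining ideal. Conjugate braids have equal closures and exponent sums. So $F_n$ is a trace on $H_n$, that is $F_n(xy)=F_n(yx)$, with values in $\mathbb Q(s)[v^{\pm1}]$. Write $F=F_4$.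

Let $E_i=s-\sigma_i$. As $\sigma_i$ satisfies $(\sigma_i-s)(\sigma_i+s^{-1})=0$, we get $E_i^2=\delta E_i$ and $\sigma_i^{-1}=\sigma_i-z=s^{-1}-E_i$. Any power of $\sigma_i$ is a combination of $1$ and $E_i$. Comparing its eigenvalues where $E_i$ is $0$ ($\sigma_i=s$) and where $E_i$ is $\delta$ ($\sigma_i=-s^{-1}$), we find for $c\ge1$
$$\sigma_i^{-c}=s^{-c}+h_cE_i,\quad h_c=\frac{(-s)^c-s^{-c}}{\delta};\qquad \sigma_i^{c}=s^c-g_cE_i,\quad g_c=\frac{s^c-(-s)^{-c}}{\delta}. \tag{3}$$
Here $\deg h_c=\deg g_c=c-1$, $\mathrm{lc}\,h_c=(-1)^c$, $\mathrm{lc}\,g_c=1$, and $h_2=g_2=z$. The lesson of (3) is that for large $c$ the braid $\sigma_i^{-c}$ is, to a very good approximation, the scalar $h_c$ times $E_i$.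

## Five characters of $H_4$

The algebra $H_4$ is finite dimensional, so $F$ is a combination of finitely many characters. Look first at $H_2$: its characters are $\chi_\pm$ with $\chi_+(\sigma_1)=s$, $\chi_-(\sigma_1)=-s^{-1}$, and solving $F_2(1)=D$, $F_2(\sigma_1)=v^{-1}$ gives
$$F_2=\frac{v^{-1}+s^{-1}D}{\delta}\,\chi_++\frac{sD-v^{-1}}{\delta}\,\chi_- .$$
The weights are fixed, and on braids $\chi_\pm$ has leading coefficient $\pm1$. We now do the same for $H_4$.

**Step 1: write down five representations.** Let $\rho$ be the three-dimensional space with basis $u_1,u_2,u_3$ and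
$$E_ix=\varphi_i(x)u_i,\qquad \varphi_i(u_i)=\delta,\quad \varphi_i(u_j)=1\ (|i-j|=1),\quad \varphi_1(u_3)=\varphi_3(u_1)=0,$$
with $\sigma_i$ acting as $s-E_i$. This is the reduced Burau representation of $B_4$ in a convenient basis. To check it: $E_i^2=\delta E_i$ gives $(s-E_i)(s^{-1}-E_i)=1-\delta E_i+E_i^2=1$, so the inverse of $\sigma_i$ is $s^{-1}-E_i$ and $\sigma_i-\sigma_i^{-1}=z$. Next, $E_1E_3=E_3E_1=0$, so $\sigma_1,\sigma_3$ commute. Finally $E_iE_{i\pm1}E_i=E_i$, so, using $s\delta-1=s^2$,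
$$(s-E_1)(s-E_2)(s-E_1)=s^3-s^2(2E_1+E_2)+s(E_1E_2+E_2E_1)+(s\delta-1)E_1$$
$$=s^3-s^2(E_1+E_2)+s(E_1E_2+E_2E_1),$$
which is symmetric in $1,2$. The same holds for $2,3$.

Let $\theta$ be the automorphism $\sigma_i\mapsto-\sigma_i^{-1}$ of $H_4$. It respects the braid relations and $-\sigma_i^{-1}+\sigma_i=z$, it fixes $s$, and $\theta^2=1$. The five representations are:

* $(4)$: $\sigma_i\mapsto s$;
* $(1^4)$: $\sigma_i\mapsto-s^{-1}$;
* $(31)$: $\rho$;
* $(211)$: $\rho^*=\rho\circ\theta$;
* $(22)$: on the span of $u_1,u_2$, with $\sigma_1,\sigma_3\mapsto s-E_1$ and $\sigma_2\mapsto s-E_2$.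

**Step 2: show that they are all of $H_4$.** At $s=1$ we have $\delta=2$. Take $u_1=\alpha_1$, $u_2=-\alpha_2$, $u_3=\alpha_3$ with $\alpha_i=e_i-e_{i+1}$. Then $\varphi_i(x)=(x,u_i)$, and $1-E_i$ is the reflection in $\alpha_i$, so $\rho$ becomes the standard three-dimensional representation of $S_4$. Since $-\sigma_i^{-1}$ becomes $-\sigma_i$, $\rho^*$ becomes its product with the sign, and the traces of a transposition, $1$ and $-1$, tell the two apart. Similarly $(22)$ becomes the two-dimensional representation of $S_4$ through $S_4\to S_3$, and $(4),(1^4)$ become the trivial and the sign representation. These are the five absolutely irreducible representations of $S_4$, so $\mathbb Q[S_4]$ maps isomorphically onto the product of the five matrix algebras over $\mathbb Q$, of dimension $1+1+9+9+4=24$.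

Choose for each $w\in S_4$ a braid $b_w$ with permutation $w$. The images of the $b_w$ under all five representations form a $24\times24$ matrix with entries in $\mathbb Q[s^{\pm1}]$. Its determinant is nonzero at $s=1$, hence is not zero. So $H_4$ maps onto the product of the five matrix algebras over $\mathbb Q(s)$. On the other hand $\dim H_4\le24$, a textbook fact: replace $\sigma_i^{-1}$ by $\sigma_i-z$; a positive word that is not reduced can be brought by braid relations to a form containing some $\sigma_i^2=1+z\sigma_i$, which shortens it; and reduced words of the same permutation agree. Hence $H_4$ is the product of these five matrix algebras.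

**Step 3: decompose $F$.** A trace on a product of matrix algebras kills the off-diagonal matrix units, since $e_{ij}=e_{ii}e_{ij}-e_{ij}e_{ii}$, and takes the same value on all $e_{ii}$ of one factor, since $e_{ii}=e_{ij}e_{ji}$ and $e_{jj}=e_{ji}e_{ij}$. So
$$F=\sum_\lambda w_\lambda\chi_\lambda,\qquad w_\lambda\in\mathbb Q(s)[v^{\pm1}]. \tag{4}$$

**Step 4: find a braid that separates the characters.** The full twist $\Delta^2=(\sigma_1\sigma_2\sigma_3)^4$ is central, so it acts on $\lambda$ by a scalar $\mu_\lambda\in\mathbb Q(s)$. It is a product of 12 generators, which are all conjugate to $\sigma_1$. So $\mu_\lambda^{\dim\lambda}=\det\lambda(\sigma_1)^{12}$. The eigenvalues of $\sigma_1$ are $s,s,-s^{-1}$ on $(31)$, $-s^{-1},-s^{-1},s$ on $(211)$, and $s,-s^{-1}$ on $(22)$. So the determinants for $(4),(31),(22),(211),(1^4)$ are $s,-s,-1,s^{-1},-s^{-1}$. The only cube root of $1$ in $\mathbb Q(s)$ is $1$, hence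
$$\mu_4=s^{12},\quad\mu_{31}=s^4,\quad\mu_{22}=\pm1,\quad\mu_{211}=s^{-4},\quad\mu_{1^4}=s^{-12}. \tag{5}$$

Now the guess can be re-examined. If for a braid $\beta$ a single term of (4) has strictly the largest degree, then $\mathrm{lc}\,F(\beta)=\mathrm{lc}\,w_\lambda\cdot\mathrm{lc}\,\chi_\lambda(\beta)$. The first factor is fixed once and for all, and the second is an integer, since $\chi_\lambda(\beta)\in\mathbb Z[s^{\pm1}]$. For two strings it is $\pm1$. For four strings we must ask which leading coefficients matrices in $\rho$ can have.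

## The weights of $(31)$ and $(211)$

**Lemma 1.** $\deg w_{31}=\deg w_{211}=-3$, $\mathrm{lc}\,w_{31}=-v^{-1}$, $\mathrm{lc}\,w_{211}=v$.

The plan is to find an element on which all characters but one vanish, and on which $F$ can be computed from (1).

**Step 1: the symmetrizer of three strings.** Let
$$S=\frac{1+s(\sigma_1+\sigma_2)+s^2(\sigma_1\sigma_2+\sigma_2\sigma_1)+s^3\sigma_1\sigma_2\sigma_1}{(1+s^2)(1+s^2+s^4)}.$$
Its numerator factors as $(1+s\sigma_1)(1+s\sigma_2+s^2\sigma_2\sigma_1)$, and $\sigma_1(1+s\sigma_1)=\sigma_1+s(1+z\sigma_1)=s(1+s\sigma_1)$. So $\sigma_1S=sS$. The numerator is unchanged by $1\leftrightarrow2$ and by reversing words, so $\sigma_iS=S\sigma_i=sS$ for $i=1,2$. On a common $s$-eigenvector of $\sigma_1,\sigma_2$ the numerator acts as $1+2s^2+2s^4+s^6=(1+s^2)(1+s^2+s^4)$, so $S$ acts as the identity. In every representation the image of $S$ consists of common $s$-eigenvectors of $\sigma_1$ and $\sigma_2$.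

**Step 2: kill four characters.** There are no nonzero common $s$-eigenvectors in three of the representations:

* in $(1^4)$, because $-s^{-1}\ne s$;
* in $(22)$, because they would lie in $\ker\varphi_1\cap\ker\varphi_2$, which is $0$ as the matrix of $\varphi_1,\varphi_2$ on $u_1,u_2$ has determinant $\delta^2-1\neq0$;
* in $(211)$, because there $\sigma_i$ acts as $-\rho(\sigma_i)^{-1}$, so they would be common $(-s^{-1})$-eigenvectors of $\rho(\sigma_1)$ and $\rho(\sigma_2)$, whose $(-s^{-1})$-eigenspaces are the distinct lines spanned by $u_1$ and by $u_2$.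

So $S=0$ there. Let $y=SE_3=S(s-\sigma_3)$. Then $\chi_\lambda(y)=0$ for $\lambda=(22),(211),(1^4)$, and also for $(4)$, where $E_3=0$.

**Step 3: compute $\chi_{31}(y)$.** For $i=1,2$, $SE_i=S(s-\sigma_i)=0$, so $Su_i=\delta^{-1}SE_iu_i=0$ in $\rho$. The vector
$$h=u_3+\frac1{\delta^2-1}u_1-\frac{\delta}{\delta^2-1}u_2$$
has $\varphi_1(h)=\frac{\delta}{\delta^2-1}-\frac{\delta}{\delta^2-1}=0$ and $\varphi_2(h)=1+\frac{1}{\delta^2-1}-\frac{\delta^2}{\delta^2-1}=0$. It is therefore a common $s$-eigenvector, and $Su_3=Sh=h$. As $SE_3x=\varphi_3(x)Su_3$ has rank one,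
$$\chi_{31}(y)=\varphi_3(Su_3)=\varphi_3(h)=\delta-\frac{\delta}{\delta^2-1},$$
of degree $1$ and lc $1$.

**Step 4: compute $F(y)$.** By (1), $F(y)=(sD-v^{-1})F_3(S)$, and
$$sD-v^{-1}=\frac{v^{-1}s^{-1}-vs}{z}$$
has degree $0$ and lc $-v$. Further, $F_3(1)=D^2$, $F_3(\sigma_1)=F_3(\sigma_2)=v^{-1}D$, $F_3(\sigma_1\sigma_2)=F_3(\sigma_2\sigma_1)=v^{-2}$, and $F_3(\sigma_1\sigma_2\sigma_1)=F_3(\sigma_1^2\sigma_2)=v^{-1}F_2(1+z\sigma_1)=v^{-1}(D+zv^{-1})$. So the numerator of $F_3(S)$ is
$$D^2+2sv^{-1}D+2s^2v^{-2}+s^3v^{-1}(D+zv^{-1}),$$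
where only $s^3zv^{-2}$ reaches degree $4$; its lc is $v^{-2}$. The denominator has degree $6$ and lc $1$, so $F_3(S)$ has degree $-2$ and lc $v^{-2}$. Since $F(y)=w_{31}\chi_{31}(y)$, $w_{31}$ has degree $0-2-1=-3$ and lc $-v\cdot v^{-2}=-v^{-1}$.

**Step 5: transport by $\theta$.** Composing with $\theta$ exchanges $(4)$ with $(1^4)$ and $(31)$ with $(211)$, and fixes $(22)$ up to isomorphism, as it is the only two-dimensional irreducible representation. So $\chi_\lambda(\theta(y))=0$ for $\lambda\ne(211)$ and $\chi_{211}(\theta(y))=\chi_{31}(y)$. Here $\theta(y)=\theta(S)(s+\sigma_3^{-1})$, so $F(\theta(y))=(sD+v)F_3(\theta(S))$, and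
$$sD+v=\frac{v^{-1}s-vs^{-1}}{z}$$
has degree $0$ and lc $v^{-1}$. With $F_3(\sigma_1^{-1}\sigma_2^{-1}\sigma_1^{-1})=vF_2(\sigma_1^{-2})=vF_2(1-z\sigma_1^{-1})=v(D-zv)$, the numerator of $F_3(\theta(S))$ is
$$D^2-2svD+2s^2v^2-s^3v(D-zv),$$
of degree $4$ and lc $v^2$. So $w_{211}$ has degree $0-2-1=-3$ and lc $v^{-1}v^2=v$. $\square$

## Powers of $\sigma_1^{-1}\sigma_3^{-1}\sigma_2$: an integer hidden one order down

How can a braid make a large integer appear in $\rho$? The first thing to try is powers of a fixed braid. Let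
$$t=\sigma_1^{-1}\sigma_3^{-1}\sigma_2\in B_4,\qquad T=\rho(t),\qquad A=\rho(\sigma_1\sigma_3),\qquad u=u_1+u_3.$$
In products the rightmost factor acts first, and we write $\sigma_ix$ for $\rho(\sigma_i)x$.

**Step 1: compute $T$.** Since $E_1E_3=0$, $A^{\pm1}=s^{\pm2}-s^{\pm1}(E_1+E_3)$. With $s^{\pm2}-s^{\pm1}\delta=-1$ this gives
$$A^{\pm1}u_1=-u_1,\qquad A^{\pm1}u_3=-u_3,\qquad A^{\pm1}u_2=s^{\pm2}u_2-s^{\pm1}u. \tag{6}$$
Also $\sigma_2u=su-2u_2$, $\sigma_2u_2=(s-\delta)u_2=-s^{-1}u_2$, $\sigma_2(u_1-u_3)=s(u_1-u_3)$. As $T=A^{-1}\rho(\sigma_2)$,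
$$T(u_1-u_3)=-s(u_1-u_3),\quad Tu=(-s+2s^{-1})u-2s^{-2}u_2,\quad Tu_2=s^{-2}u-s^{-3}u_2.$$

**Step 2: estimate the powers.** Write $T^ku=x_ku+y_ku_2$ and $T^ku_2=\xi_ku+\eta_ku_2$. Both pairs follow the recursion
$$(x,y)\mapsto\big((-s+2s^{-1})x+s^{-2}y,\;-2s^{-2}x-s^{-3}y\big),$$
from $(1,0)$ and $(0,1)$ respectively. We claim
$$x_k=(-s)^k(1-2ks^{-2})+O(s^{k-4}),\quad y_k=O(s^{k-3})\quad(k\ge0);\qquad \xi_k=O(s^{k-3}),\quad\eta_k=O(s^{k-4})\quad(k\ge1). \tag{7}$$
For $k=0$ the first two hold. Assume them for $k$. Then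
$$x_{k+1}=(-s)(1-2s^{-2})\,(-s)^k(1-2ks^{-2})+O(s^{k-3})+O(s^{k-5})=(-s)^{k+1}\big(1-2(k+1)s^{-2}\big)+O(s^{k-3}),$$
the product $4ks^{-4}$ being absorbed in the error, and $y_{k+1}=O(s^{k-2})+O(s^{k-6})=O(s^{k-2})$. For the second pair, $\xi_1=s^{-2}$ and $\eta_1=-s^{-3}$. Given the claim for $k$, $\xi_{k+1}=O(s^{k-2})+O(s^{k-6})$ and $\eta_{k+1}=O(s^{k-5})+O(s^{k-7})$, which is even better than needed.

**Step 3: see why the obvious readings fail.** In the basis $u_1-u_3,u,u_2$ the trace of $T^k$ is $(-s)^k+x_k+\eta_k$, with leading coefficient $2(-1)^k$ for $k\ge1$. The integer $k$ has vanished. Another natural reading is the entry that a high power of $\sigma_2^{-1}$ selects by (3): for any braid $X$, $\chi_{31}(XE_2)$ is the trace of $x\mapsto\varphi_2(x)\rho(X)u_2$, so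
$$\chi_{31}(XE_2)=\varphi_2(\rho(X)u_2). \tag{8}$$
For $X=t^k$ this is $\varphi_2(T^ku_2)=2\xi_k+\delta\eta_k$. From the recursion, $\xi_k=(-1)^{k-1}s^{k-3}+O(s^{k-5})$ for $k\ge1$: it holds for $\xi_1=s^{-2}$, and the step adds only terms $O(s^{k-4})$ to $-s\,\xi_k$. As just noted, $\eta_k=O(s^{k-6})$ for $k\ge2$. So $\varphi_2(T^ku_2)$ has leading coefficient $2(-1)^{k-1}$ for every $k\ge2$, and again $k$ is gone. The reason is visible in (7): $k$ occurs in $x_k$, but only in the second term, two degrees below the leading term $(-s)^k$, which hides it.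

**Step 4: cancel the leading term.** The vector $u_1-u_3$ has $T$-eigenvalue exactly $-s$, while $u$ is multiplied by $-s(1-2s^{-2})$ up to small corrections. So we should read off an entry in which $u$ and $u_1-u_3$ enter with opposite signs: then the two leading terms cancel and $k$ is promoted. Since $u_3=\frac12(u-(u_1-u_3))$ and $\varphi_1(u)=\varphi_1(u_1-u_3)=\delta$, the entry $\varphi_1(T^ku_3)$ does this. For $k\ge1$, $T^ku_3=\frac12\big(x_ku+y_ku_2-(-s)^k(u_1-u_3)\big)$, hence
$$\varphi_1(T^ku_3)=\tfrac12\big[\delta(x_k-(-s)^k)+y_k\big]=(-1)^{k+1}k\,s^{k-1}+O(s^{k-3}). \tag{9}$$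
For $k=1$ the value is exactly $\frac12[2\delta s^{-1}-2s^{-2}]=1$. For $k=2$, $x_2=s^2-4+4s^{-2}-2s^{-4}$ and $y_2=2s^{-1}-4s^{-3}+2s^{-5}$ give $-2s+s^{-1}-s^{-3}$. The other entries that we shall meet are only estimated. From (7) and $u_1=\frac12(u+(u_1-u_3))$, for $k\ge1$,
$$\begin{aligned}
\varphi_1(T^ku_2)&=\delta\xi_k+\eta_k=O(s^{k-2}),&\quad \varphi_2(T^ku_3)&=x_k+\tfrac12\delta y_k=O(s^k),\\
\varphi_2(T^ku_2)&=2\xi_k+\delta\eta_k=O(s^{k-3}),&\quad \varphi_1(T^ku_1)&=\tfrac12\big[\delta(x_k+(-s)^k)+y_k\big]=O(s^{k+1}).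
\end{aligned} \tag{10}$$

## Making the entry visible in a knot: proof of Theorem 1

Fix $k=N\ge1$ and $p,q\ge2$. A high power of $\sigma_2^{-1}$ selects $\varphi_2(\,\cdot\,u_2)$ by (8), while we want $\varphi_1(T^ku_3)$. A power of $\sigma_3^{-1}$ moves $u_2$ towards $u_3$, and a power of $\sigma_1^{-1}$ moves $\varphi_2$ towards $\varphi_1$. So put
$$X=\sigma_1^{-p}\,t^k\,\sigma_3^{-q},\qquad \beta=\Delta^{2j}X\sigma_2^{-m}.$$

**Step 1: the selected entry has leading coefficient $\pm k$.** Let $f=\varphi_2(\rho(X)u_2)$. By (3), $\sigma_3^{-q}u_2=s^{-q}u_2+h_qu_3$ and $\varphi_2(\sigma_1^{-p}x)=s^{-p}\varphi_2(x)+h_p\varphi_1(x)$. So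
$$f=h_ph_q\,\varphi_1(T^ku_3)+h_ps^{-q}\varphi_1(T^ku_2)+s^{-p}h_q\,\varphi_2(T^ku_3)+s^{-p-q}\varphi_2(T^ku_2).$$
By (9) the first term has degree $(p-1)+(q-1)+(k-1)=k+p+q-3$. By (10) the others have degrees at most $k+p-q-3$, $k-p+q-1$ and $k-p-q-3$. These are smaller by at least $2q$, $2p-2$ and $2p+2q$; for $p=1$ the third bound would equal the degree of the first term, which is why we ask $p\ge2$. Hence $\deg f=k+p+q-3$ and $\mathrm{lc}\,f=\pm k$.

**Step 2: make $(31)$ dominate.** Keep $X$ fixed. By (3), $\chi_\lambda(X\sigma_2^{-m})=s^{-m}\chi_\lambda(X)+h_m\chi_\lambda(XE_2)$, and $\chi_{31}(XE_2)=f$ by (8). With constants $C_i$ depending only on $X$, (5) and Lemma 1 give: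

* $w_{31}\chi_{31}(\beta)=w_{31}s^{4j}\big(s^{-m}\chi_{31}(X)+h_mf\big)$ has, for $m$ large, degree exactly $4j+m+C_1$, where $C_1=\deg f-4$, and lc $-v^{-1}(-1)^m\,\mathrm{lc}\,f=\pm kv^{-1}$;
* $w_4\chi_4(\beta)=w_4s^{12j}s^{e(X)-m}$ has degree at most $12j-m+C_2$;
* $w_{22}\chi_{22}(\beta)$ has degree at most $m+C_3$;
* $w_{211}\chi_{211}(\beta)$ has degree at most $m-4j+C_4$;
* $w_{1^4}\chi_{1^4}(\beta)=w_{1^4}s^{-12j}(-s^{-1})^{e(X)-m}$ has degree at most $m-12j+C_5$.

The power $\sigma_2^{-m}$ alone would let the last three grow like $s^m$ as well; the full twists separate them. Choose $j\ge1$ with $4j>\max(C_3,C_4,C_5)-C_1$. Then $4j+m+C_1$ exceeds the last three degrees. Next choose $m$ large enough for the first item and with $2m>8j+C_2-C_1$, so that $4j+m+C_1>12j-m+C_2$. Now the $(31)$ term strictly dominates, and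
$$\max\mathrm{cf}_zP(\hat\beta)=v^{e(\beta)}\,\mathrm{lc}\,F(\beta)=\pm N\,v^{e(\beta)-1}.$$

**Step 3: choose parities so that $\hat\beta$ is a knot.** The closure is a knot when the permutation of $\beta$ is a 4-cycle. As $\Delta^2$ is pure, only the parities of $p,q,m$ matter. The permutation of $t$ is $w=(12)(34)(23)$; with the right factor acting first, $1\mapsto2\mapsto4\mapsto3\mapsto1$. It is a 4-cycle with $w^2=(14)(23)$. (Multiplying in the other order replaces $w$ by $w^{-1}$ and changes nothing below.)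

* $N$ odd: take $p,q,m$ even. The permutation $w^N$ is a 4-cycle.
* $N\equiv2\pmod4$: take $p$ odd and $q,m$ even. The permutation is $(12)(14)(23)$, a 4-cycle, since $(12)$ joins the two cycles $(14)$ and $(23)$.
* $N\equiv0\pmod4$: take $p,q,m$ odd. Since $w^N=1$, the permutation is $(12)(34)(23)=w$, a 4-cycle.

The conditions in Steps 1 and 2 only ask $p,q\ge2$ and $m$ large, so every parity is available. This gives the knot $K_N$. Distinct $N\ge1$ do not differ by a unit $\pm v^k$, so infinitely many values occur for $n=4$, and after stabilizing $n-4$ times for every $n\ge4$. This proves Theorem 1. $\square$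

## Knots of braid index exactly $n$: proof of Theorem 2, part 2

**Step 1: braid index four.** By (b) only finitely many values occur on closed 3-braids, and by stabilization these include all values on links of braid index at most $3$. So for all but finitely many $N$ the knot $K_N$, which is a closed 4-braid, has braid index exactly $4$.

**Step 2: raise the index without changing the value.** For such an $N$ let $K$ be the connected sum of $K_N$ with $n-4$ trefoils $\widehat{\sigma_1^3}$. The polynomial $P$ is multiplicative under connected sum, and by (2) the trefoil has leading coefficient $v^2$. So $\max\mathrm{cf}_zP(K)=\pm Nv^k$ for some $k$. By Birman–Menasco (*Studying links via closed braids IV: composite links and split links*, Invent. Math. 102 (1990)), braid index minus $1$ is additive under connected sum. The trefoil has braid index $2$, so $K$ has braid index $1+3+(n-4)=n$. $\square$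

## Balancing $(31)$ against $(211)$: proof of Theorem 2, part 1

If $a+bv^2\ne0$ and $ab=0$, then $a+bv^2$ is, up to units, an integer $N\ge1$, and Theorem 1 applies. A monomial value is $cv^k$ with $0\ne c\in\mathbb Z$, equal up to units to $|c|$, so the monomial values are exactly all $N\ge1$. By stabilization it remains to realize, for $n=4$ and all $a,b\ge1$, the value $a\pm bv^2$ with either relative sign.

Lemma 1 suggests how: the weights of $(31)$ and $(211)$ have the same degree and leading coefficients $-v^{-1}$ and $v$. If both characters reach the same top degree and the other three stay behind, we obtain two terms whose powers of $v$ differ by $v^2$. For this we need a braid that becomes large in both $\rho$ and $\rho^*$ and is invisible to the other three representations.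

For $X\in B_4$ let $\overline X$ be its image under $\sigma_i\mapsto\sigma_i^{-1}$. Since $\theta(\sigma_i^{\pm1})=-\sigma_i^{\mp1}$, $\rho^*(X)=(-1)^{e(X)}\rho(\overline X)$. Define
$$\tau(X)=\varphi_1(\rho(X)u_1),\qquad \tau^*(X)=(-1)^{e(X)}\varphi_3(\rho(\overline X)u_3),\qquad R_c=\sigma_1^{-c}\sigma_3^{c}.$$
For example $\tau(\sigma_2)=\varphi_1(su_1-u_2)=s\delta-1=s^2$ and $\tau^*(\sigma_2)=-\varphi_3(s^{-1}u_3-u_2)=-(s^{-1}\delta-1)=-s^{-2}$. By (3), $E_1E_3=0$ and $e(R_c)=0$, with $E_1,E_3$ acting as in $\rho$,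
$$\rho(R_c)=(s^{-c}+h_cE_1)(s^c-g_cE_3)=1+s^ch_cE_1-s^{-c}g_cE_3,$$
$$\rho^*(R_c)=\rho(\sigma_1^c\sigma_3^{-c})=1+s^ch_cE_3-s^{-c}g_cE_1,$$
where $s^ch_c$ has degree $2c-1$ and lc $(-1)^c$, and $s^{-c}g_c=O(s^{-1})$. In $(22)$, where $\sigma_1=\sigma_3$, and in the two one-dimensional representations, $R_c\mapsto1$.

**Lemma 2.** Let $X_1,\dots,X_r\in B_4$, $r\ge1$, have $\tau(X_i),\tau^*(X_i)\ne0$ and $\sum_i(\deg\tau^*(X_i)-\deg\tau(X_i))=8j$ with $j\in\mathbb Z$. Let $\beta=\Delta^{2j}X_1R_cX_2R_c\cdots X_rR_c$. For $c$ large,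
$$\mathrm{lc}\,F(\beta)=(-1)^{cr}\Big(-v^{-1}\prod_i\mathrm{lc}\,\tau(X_i)+v\prod_i\mathrm{lc}\,\tau^*(X_i)\Big).$$

**Proof.** Expand $\chi_{31}(\beta)=s^{4j}\,\mathrm{tr}\prod_i\rho(X_i)\rho(R_c)$ over the three summands of each $\rho(R_c)$. Choosing $s^ch_cE_1$ everywhere, and using $E_1\rho(X)E_1=\tau(X)E_1$ and $\mathrm{tr}(\rho(X)E_1)=\tau(X)$, we get $s^{4j}(s^ch_c)^r\prod_i\tau(X_i)$. In any other choice at most $r-1$ factors have coefficient of degree $2c-1$, and the rest have coefficient of degree at most $0$. So these choices contribute degree at most $(2c-1)(r-1)$ plus a constant independent of $c$. For $c$ large, $\chi_{31}(\beta)$ has degree $4j+(2c-1)r+\sum\deg\tau(X_i)$ and lc $(-1)^{cr}\prod\mathrm{lc}\,\tau(X_i)$.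

In $\rho^*$ the large summand is $s^ch_cE_3$, and the trace of $\rho^*(X)E_3$ is $(-1)^{e(X)}\varphi_3(\rho(\overline X)u_3)=\tau^*(X)$; also $E_3\rho^*(X)E_3=\tau^*(X)E_3$. By the same expansion $\chi_{211}(\beta)$ has main term $s^{-4j}(s^ch_c)^r\prod\tau^*(X_i)$. By the choice of $j$ the two main terms have equal degree, which tends to $\infty$ with $c$. The characters $\chi_{22}(\beta),\chi_4(\beta),\chi_{1^4}(\beta)$ do not depend on $c$, so for $c$ large their terms are negligible. By Lemma 1 the two remaining weights both have degree $-3$. So the two contributions have equal degree, and they cannot cancel since they involve different powers of $v$. Adding their leading coefficients gives the formula. $\square$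

It remains to supply braids with prescribed $\mathrm{lc}\,\tau$ and $\mathrm{lc}\,\tau^*$.

**Step 1: a block with $\mathrm{lc}\,\tau=\pm k$ and $\mathrm{lc}\,\tau^*=1$.** For $k\ge1$ let $U_k=t^k\sigma_3^{-2}\sigma_2^{-2}$, so $e(U_k)=-k-4\equiv k\pmod2$. We claim
$$\deg\tau(U_k)=k+1,\quad \mathrm{lc}\,\tau(U_k)=(-1)^{k+1}k,\qquad \deg\tau^*(U_k)=3k+1,\quad \mathrm{lc}\,\tau^*(U_k)=1. \tag{11}$$

*The value $\tau(U_k)$.* By (3), $\sigma_2^{-2}u_1=s^{-2}u_1+zu_2$ and $\sigma_3^{-2}\sigma_2^{-2}u_1=s^{-4}u_1+zs^{-2}u_2+z^2u_3$. So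
$$\tau(U_k)=z^2\varphi_1(T^ku_3)+zs^{-2}\varphi_1(T^ku_2)+s^{-4}\varphi_1(T^ku_1).$$
By (9) the first term has degree $k+1$ and lc $(-1)^{k+1}k$. By (10) the other two are $O(s^{k-3})$.

*The value $\tau^*(U_k)$.* Here $\overline{U_k}=(\sigma_1\sigma_3\sigma_2^{-1})^k\sigma_3^2\sigma_2^2$. Since $\sigma_2^2u_3=s^2u_3-zu_2$, $\sigma_3^2u_3=s^{-2}u_3$ and $\sigma_3^2u_2=s^2u_2-zu_3$, the starting vector is
$$x_*:=\sigma_3^2\sigma_2^2u_3=(1+z^2)u_3-zs^2u_2 .$$
Let $T^*=A\,\rho(\sigma_2^{-1})$. Suppose a vector $x=\alpha u_2+\gamma_1u_1+\gamma_3u_3$ has $\deg\alpha=d$, $\mathrm{lc}\,\alpha=\epsilon$ and $\gamma_i=O(s^{d-1})$. From $\sigma_2^{-1}x=s^{-1}x-\varphi_2(x)u_2$ and $\varphi_2(x)=\delta\alpha+\gamma_1+\gamma_3$,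
$$\sigma_2^{-1}x=\alpha'u_2+s^{-1}(\gamma_1u_1+\gamma_3u_3),\qquad \alpha'=-s\alpha-\gamma_1-\gamma_3,$$
with $\alpha'$ of degree $d+1$ and lc $-\epsilon$. By (6), $T^*x$ has $u_2$-coefficient $s^2\alpha'$, of degree $d+3$ and lc $-\epsilon$, and its $u_i$-coefficients $-s\alpha'-s^{-1}\gamma_i$ ($i=1,3$) are $O(s^{d+2})$. So the hypothesis reproduces itself with $(d,\epsilon)$ replaced by $(d+3,-\epsilon)$. The vector $x_*$ satisfies it with $d=3$, $\epsilon=-1$. So $x=(T^*)^{k-1}x_*$ satisfies it with $d=3k$, $\epsilon=(-1)^k$.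

By (6), $\varphi_3A=-\varphi_3$: on $u_1$ and $u_3$ this is clear, and $\varphi_3(Au_2)=s^2-s\delta=-1=-\varphi_3(u_2)$. Hence
$$\varphi_3(\rho(\overline{U_k})u_3)=\varphi_3(T^*x)=-\varphi_3(\sigma_2^{-1}x)=-(\alpha'+s^{-1}\delta\gamma_3).$$
Here $\alpha'$ has degree $3k+1$ and lc $-\epsilon$, and $s^{-1}\delta\gamma_3=O(s^{3k-1})$. So the value has degree $3k+1$ and lc $\epsilon=(-1)^k$. Multiplying by $(-1)^{e(U_k)}=(-1)^k$ gives (11).

**Step 2: a block with the roles exchanged.** For $l\ge1$ let $U_l'$ be obtained from $\overline{U_l}$ by interchanging $\sigma_1\leftrightarrow\sigma_3$. This interchange conjugates $\rho$ by the swap $u_1\leftrightarrow u_3$, which also exchanges $\varphi_1$ and $\varphi_3$. So $\tau(U_l')=\varphi_3(\rho(\overline{U_l})u_3)=(-1)^l\tau^*(U_l)$. Likewise $\overline{U_l'}$ is $U_l$ with $\sigma_1\leftrightarrow\sigma_3$, and $e(U_l')=l+4$, so $\tau^*(U_l')=(-1)^l\varphi_1(\rho(U_l)u_1)=(-1)^l\tau(U_l)$. By (11),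
$$\deg\tau(U_l')=3l+1,\quad\mathrm{lc}\,\tau(U_l')=(-1)^l,\qquad \deg\tau^*(U_l')=l+1,\quad\mathrm{lc}\,\tau^*(U_l')=-l. \tag{12}$$

**Step 3: a block that changes the relative sign.** Let $V=\sigma_2^{-1}\sigma_1\sigma_2^{-1}$, $e(V)=-1$. First $\sigma_2^{-1}u_1=s^{-1}u_1-u_2$. Then, as $\sigma_1u_1=-s^{-1}u_1$ and $\sigma_1u_2=su_2-u_1$, applying $\sigma_1$ gives $(1-s^{-2})u_1-su_2$. Applying $\sigma_2^{-1}$, with $\sigma_2^{-1}u_2=-su_2$, gives $(1-s^{-2})(s^{-1}u_1-u_2)+s^2u_2$. So
$$\tau(V)=s^2+(1-s^{-2})(s^{-1}\delta-1)=s^2+s^{-2}-s^{-4},$$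
of degree $2$ and lc $1$. For $\overline V=\sigma_2\sigma_1^{-1}\sigma_2$: $\sigma_2u_3=su_3-u_2$; applying $\sigma_1^{-1}$ gives $u_3-s^{-1}u_2+u_1$; applying $\sigma_2$ gives $su_3+su_1+(s^{-2}-2)u_2$. So
$$\tau^*(V)=-(s\delta-2+s^{-2})=-(s^2-1+s^{-2}),$$
of degree $2$ and lc $-1$.

**Step 4: assemble.** Given $a,b\ge1$ and $\varepsilon\in\{0,1\}$, apply Lemma 2 to $U_a$, $U_b'$, $i$ copies of $U_1$ and $\varepsilon$ copies of $V$. The differences $\deg\tau^*-\deg\tau$ are $2a$ for $U_a$, $-2b$ for $U_b'$, $2$ for each $U_1$ and $0$ for $V$, with sum $2(a-b+i)$. Choose $i\in\{0,1,2,3\}$ with $a-b+i\equiv0\pmod4$, and $j=(a-b+i)/4$; then the sum is $8j$. By (11), $\mathrm{lc}\,\tau(U_1)=\mathrm{lc}\,\tau^*(U_1)=1$, so the copies of $U_1$ adjust degrees and nothing else. The products of leading coefficients are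
$$\prod\mathrm{lc}\,\tau=(-1)^{a+1}a\cdot(-1)^b=-(-1)^{a+b}a,\qquad \prod\mathrm{lc}\,\tau^*=1\cdot(-b)\cdot(-1)^{\varepsilon}=-(-1)^\varepsilon b,$$
and Lemma 2 gives, for $c$ large,
$$\mathrm{lc}\,F(\beta)=\pm\big((-1)^{a+b}a\,v^{-1}-(-1)^{\varepsilon}b\,v\big).$$
The choice of $\varepsilon$ produces both relative signs. Since $\max\mathrm{cf}_zP(\hat\beta)=v^{e(\beta)}\,\mathrm{lc}\,F(\beta)$, every $a\pm bv^2$ with $a,b\ge1$ is a value up to units on closed 4-braids, and by stabilization on closed $n$-braids for every $n\ge4$. This completes the proof of Theorem 2. $\square$
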